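\title{Every B+E-group is generalized Bassian}

\begin{abstract}
An abelian group $G$ is Bassian if it embeds in no proper quotient of itself, and generalized Bassian if an embedding $G\to G/N$ forces $N$ to be a direct summand of $G$. We prove a conjecture stated in a paper of Danchev and Keef: the generalized Bassian groups are exactly the direct sums of a Bassian group and an elementary torsion group. The proof compares three finite invariants of $G$ with the same invariants of $G/N$; the third measures how much $p$-torsion is glued to the torsion-free part of the group. For such a group $G$ we also determine all subgroups $N$ for which $G$ embeds in $G/N$, and we deduce that the class of generalized Bassian groups is closed under subgroups and finite direct sums.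
\end{abstract}

\section{The question and the results}\label{sec:intro}

All groups are abelian and written additively. For a group $G$ we write $T=T(G)$ for its torsion subgroup, $T_p=T_p(G)$ for the $p$-primary component of $T$, and $r(G)$ for the torsion-free rank, recalled in Section~\ref{sec:tools}. The letters $p,q$ denote primes, ``almost all $p$'' means all but finitely many, and $X^{(\omega)}$ is the direct sum of countably many copies of $X$.

A finite group cannot embed in a proper quotient of itself, because the quotient has fewer elements. Neither can $\mathbb{Z}$ or $\mathbb{Q}$, because their proper quotients are torsion. An infinite-dimensional vector space $V$ over $\mathbb{F}_p$ behaves differently: $V/N\cong V$ for every line $N$. This failure is of the mildest kind, since $N$ is a direct summand and passing to $V/N$ only discards one of infinitely many equal pieces. The first definition below names the rigid behavior; the second tolerates the mild failure.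

\begin{definition}\label{def:main}
A group $G$ is \emph{Bassian} if the existence of an injective homomorphism $G\to G/N$, for a subgroup $N$ of $G$, forces $N=0$. It is \emph{generalized Bassian} if the existence of such a homomorphism forces $N$ to be a direct summand of $G$. A torsion group $E$ is \emph{elementary} if $pE_p=0$ for every $p$. A group $G$ is a \emph{B+E-group} if $G=A\oplus E$ with $A$ Bassian and $E$ elementary.
\end{definition}

Bassian groups are generalized Bassian. So are elementary groups, since every subgroup $N=\bigoplus_pN_p$ of an elementary group $E$ is a summand: each $N_p$ has a complement in the $\mathbb{F}_p$-space $E_p$. In the other direction, two examples show what a generalized Bassian group must avoid.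

\begin{example}\label{ex:shift}
Let $G=\mathbb{Z}^{(\omega)}$ with basis $b_1,b_2,\dots$ and let $N=\langle 2b_1\rangle$. The shift $b_i\mapsto b_{i+1}+N$ embeds $G$ in $G/N$. A complement of $N$ would be isomorphic to $G/N$, which has an element of order $2$, so $N$ is not a summand. Next let $G=(\mathbb{Z}/p^2)^{(\omega)}$ with generators $b_1,b_2,\dots$ and let $N=\langle pb_1\rangle$. The same shift embeds $G$ in $G/N$. Every homomorphism $\pi\colon G\to N$ has $\pi(pb_1)=p\pi(b_1)=0$, so none is the identity on $N$, and $N$ is not a summand. In the first group the rank is infinite; in the second $pT_p$ is infinite.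
\end{example}

The following known results, which we quote without proof, are the background of the question; see \cite{DK}.

\begin{theorem}[Known results]\label{thm:known}
Let $G$ be a group.
\begin{itemize}
\item[(K1)] $G$ is Bassian if and only if $r(G)<\infty$ and $T_p$ is finite for every $p$.
\item[(K2)] $G$ is a B+E-group if and only if $r(G)<\infty$ and $pT_p$ is finite for every $p$.
\item[(K3)] If $G$ is generalized Bassian, then $G$ is a B+E-group.
\end{itemize}
\end{theorem}

The conjecture stated in \cite{DK} is that the converse of (K3) holds: \emph{a group is a B+E-group if and only if it is generalized Bassian.} One expects this because both summands of $A\oplus E$ are generalized Bassian and (K2) excludes the two phenomena of Example~\ref{ex:shift}. There is also a reason for doubt. The torsion subgroup of a Bassian group $A$ need not be a summand of $A$. If we take $N=T(A)$ inside $G=A\oplus E$, a large $E$ can hide the loss of $N$ completely, in the sense that $T/N\cong T$. No count of torsion elements then prevents $G$ from embedding in $G/N$. Section~\ref{sec:example} works out such a group and finds what does prevent it.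

\begin{theorem}\label{thm:main}
Every B+E-group is generalized Bassian. Hence a group is a B+E-group if and only if it is generalized Bassian.
\end{theorem}

The proof yields a description of all subgroups $N$ that can occur. For a torsion subgroup $N$ we write $N_p=N\cap T_p$.

\begin{theorem}\label{thm:which}
Let $G$ be a B+E-group, let $L\le G$ be free with $G/L$ torsion, and let $N\le G$. The following are equivalent.
\begin{itemize}
\item[(1)] There is an injective homomorphism $G\to G/N$.
\item[(2)] $N$ is a direct summand of $G$ and $G/N\cong G$.
\item[(3)] $N$ is torsion, and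
\begin{itemize}
\item[(a)] $N_p\cap pT_p=0$ for all $p$;
\item[(b)] $N_p\cap(L+pG)=0$ for almost all $p$;
\item[(c)] whenever $N_p\ne0$, the group $T_p$ is infinite and $|T_p/N_p|=|T_p|$.
\end{itemize}
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:equiv}
For a group $G$ the following are equivalent.
\begin{itemize}
\item[(i)] $G$ is a B+E-group.
\item[(ii)] $G$ is generalized Bassian.
\item[(iii)] $G$ has finite torsion-free rank and every $pT_p$ is finite.
\item[(iv)] Whenever $G$ embeds in $G/N$, the subgroup $N$ is an elementary torsion direct summand of $G$ and $G/N\cong G$.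
\end{itemize}
Consequently the class of generalized Bassian groups is closed under subgroups and finite direct sums.
\end{corollary}

The method is the counting argument for finite groups, used three times. Given an embedding $G\to G/N$, we compare a finite quantity attached to $G$ with the same quantity attached to $G/N$. The embedding shows that the quantity does not drop. The quotient map shows that it drops by an amount determined by $N$. That amount is therefore zero. The rank shows that $N$ is torsion, the order of $pT_p$ gives (a), and the dimension of a space $W_p$ introduced in Section~\ref{sec:W} gives (b). A splitting criterion (Section~\ref{sec:split}) turns (a) and (b) into a retraction of $G$ onto $N$. All arguments take place in ZFC and use nothing beyond Theorem~\ref{thm:known} and the textbook facts of the next section.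

\section{Rank, lattices and torsion}\label{sec:tools}

The \emph{torsion-free rank} of $G$ is $r(G)=\dim_{\mathbb{Q}}(\mathbb{Q}\otimes G)$. Since $\mathbb{Q}\otimes-$ is exact, $r(G)=r(N)+r(G/N)$ for every $N\le G$; in particular $r(G)\le r(H)$ if $G$ embeds in $H$. A group has rank $0$ exactly when it is torsion.

We call a free subgroup $L\le G$ with $G/L$ torsion a \emph{lattice} in $G$. A maximal $\mathbb{Z}$-independent family of elements of infinite order generates a lattice, so lattices exist. If $r=r(G)$ is finite, additivity of the rank shows that the lattices are exactly the free subgroups of rank $r$; they are finitely generated.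

A torsion group is the direct sum of its primary components, and a subgroup $N\le T$ satisfies $N=\bigoplus_pN_p$. Multiplication by $p$ is an automorphism of every $q$-group with $q\ne p$. A subgroup $N\le G$ is a direct summand if and only if there is a \emph{retraction} onto it, that is, a homomorphism $\pi\colon G\to N$ with $\pi|_N=\mathrm{id}$. A group killed by $p$ is an $\mathbb{F}_p$-vector space; its subgroups have complements, and if it is infinite its dimension equals its cardinality.

\begin{lemma}\label{lem:pure}
For every group $G$ and every $p$ we have $T_p\cap pG=pT_p$.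
\end{lemma}

\begin{proof}
Let $t=pg\in T_p$. Then $g$ has finite order, so $g=g_p+g'$ with $g_p\in T_p$ and $g'\in\bigoplus_{q\ne p}T_q$. The element $t-pg_p=pg'$ lies in $T_p\cap\bigoplus_{q\neq p}T_q=0$, so $t=pg_p$. The other inclusion is immediate.
\end{proof}

Lattices are not canonical, but modulo almost every prime they agree. In particular, condition (b) of Theorem~\ref{thm:which} does not depend on $L$.

\begin{lemma}\label{lem:lattices}
If $r(G)<\infty$ and $L,L'$ are lattices in $G$, then $L+pG=L'+pG$ for almost all $p$.
\end{lemma}

\begin{proof}
Each of the finitely many generators of $L$ has finite order modulo $L'$, and vice versa. So there is $m\ge1$ with $mL\subseteq L'$ and $mL'\subseteq L$. If $p\nmid m$, write $1=um+vp$. Each $\ell\in L$ equals $u(m\ell)+p(v\ell)\in L'+pG$, and symmetrically $L'\subseteq L+pG$.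
\end{proof}

\begin{lemma}\label{lem:quot}
Let $N\le T$, let $\bar G=G/N$, and let $L$ be a lattice in $G$. Then $T(\bar G)=T/N$, the $p$-component $\bar T_p$ of $T(\bar G)$ is $(T_p+N)/N\cong T_p/N_p$, and $\bar L=(L+N)/N$ is a lattice in $\bar G$.
\end{lemma}

\begin{proof}
If $kg\in N$ with $k\ge1$, then $g$ has finite order; so $T(\bar G)=T/N$. This group is the sum of the $p$-groups $(T_p+N)/N$, and by uniqueness of the primary decomposition these are its components. Also $(T_p+N)/N\cong T_p/(T_p\cap N)$. Since $L$ is torsion-free, $L\cap N=0$, so $\bar L\cong L$ is free. Finally, $\bar G/\bar L$ is a quotient of the torsion group $G/L$.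
\end{proof}

\section{A group of rank one}\label{sec:example}

Let $P=\prod_p\mathbb{Z}/p$ and $N=\bigoplus_p\mathbb{Z}/p\le P$. An element of $P$ killed by $m\ge1$ has $p$-component $0$ for all $p\nmid m$. Hence $T(P)=N$, and $a=(1,1,1,\dots)$ has infinite order. Put
\[
A=\{x\in P:\ mx\in\langle a\rangle+N\text{ for some }m\ge1\},\qquad E=\bigoplus_p(\mathbb{Z}/p)^{(\omega)},\qquad G=A\oplus E .
\]
The set $A$ is a subgroup of $P$ containing $a$ and $N$, so $T(A)=N$. If $mx\in\langle a\rangle+N$, then a further multiple of $x$ lies in $\langle a\rangle$. Thus $L=\langle a\rangle$ is a lattice in $A$ and in $G$, and both groups have rank $1$. By (K1), $A$ is Bassian, so $G$ is a B+E-group. Its torsion subgroup is $T=N\oplus E$, and $T/N\cong E\cong T$: this is the situation that raised doubts in Section~\ref{sec:intro}.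

Let $e_p\in N$ have $p$-component $1$ and all other components $0$. Let $y_p\in P$ have $p$-component $0$ and, for $q\neq p$, $q$-component the inverse of $p$ modulo $q$. Then
\begin{equation}\label{eq:glue}
e_p=a-py_p ,
\end{equation}
and $y_p\in A$ because $py_p\in\langle a\rangle+N$. Modulo $pG$, the torsion element $e_p$ coincides with the lattice element $a$, and this happens for every $p$ with one and the same $a$.

\begin{lemma}\label{lem:ex}
Let $\phi\colon A\to F\oplus E'$ be a homomorphism, with $F$ torsion-free and $E'$ elementary. Then $\phi(e_p)=0$ for almost all $p$.
\end{lemma}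

\begin{proof}
Let $\rho_p\colon F\oplus E'\to E'_p$ be the projection. The element $\phi(e_p)$ is killed by $p$, so it lies in $E'_p$. Applying $\rho_p\phi$ to \eqref{eq:glue} and using $pE'_p=0$ gives $\phi(e_p)=\rho_p\phi(a)$. The single element $\phi(a)$ has only finitely many nonzero components $\rho_p\phi(a)$.
\end{proof}

Take $F=0$ and $E'=N$. A retraction $G\to N$ would fix every $e_p$, so \emph{$N$ is not a summand of $G$}. Now take $F=A/N$ and $E'=E$, so that $F\oplus E'\cong G/N$. An embedding kills no $e_p$, so \emph{$G$ does not embed in $G/N$}. The conjecture survives this test, and both conclusions come from the relations \eqref{eq:glue}, which say that $e_p\in N_p\cap(L+pG)$. The next section shows that such relations are the only obstruction to splitting that is not visible in $T$; the section after it shows that they always obstruct an embedding.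

\section{A splitting criterion}\label{sec:split}

A retraction of $G$ onto an elementary subgroup $N$ has components $\pi_p\colon G\to N_p$. Each component factors through the vector space $G/pG$ and can be built by linear algebra as soon as $N_p\cap pG=0$. The difficulty is to assemble them: together they map $G$ into $\prod_pN_p$, and we need the image to lie in $\bigoplus_pN_p$. In Section~\ref{sec:example} the coordinate projections $A\to\mathbb{Z}/p$ assemble to the inclusion $A\to P$, which sends $a$ outside $N$. Since $G/L$ is torsion, only the lattice has to be controlled: we want $\pi_p(L)=0$ for almost all $p$, and this is possible exactly under condition (b).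

\begin{proposition}\label{prop:split}
Let $r(G)<\infty$, let $L$ be a lattice in $G$, and let $N\le T$ satisfy $pN_p=0$ for all $p$. Then $N$ is a direct summand of $G$ if and only if
\begin{itemize}
\item[(a)] $N_p\cap pT_p=0$ for every $p$, and
\item[(b)] $N_p\cap(L+pG)=0$ for almost all $p$.
\end{itemize}
\end{proposition}

\begin{proof}
Assume (a) and (b). Put $H_p=L+pG$ if $N_p\cap(L+pG)=0$, and $H_p=pG$ otherwise. By (b), $L\subseteq H_p$ for almost all $p$. In both cases $N_p\cap H_p=0$; in the second case because $N_p\cap pG=N_p\cap pT_p=0$ by Lemma~\ref{lem:pure} and (a). So the natural map $\nu_p$ from $G$ to the $\mathbb{F}_p$-space $G/H_p$ is injective on $N_p$. Compose $\nu_p$ with a linear projection onto the subspace $\nu_p(N_p)$ and then with the inverse of $N_p\to\nu_p(N_p)$. The result is a homomorphism $\pi_p\colon G\to N_p$ with $\pi_p(H_p)=0$ and $\pi_p|_{N_p}=\mathrm{id}$. Let $\pi=(\pi_p)_p\colon G\to\prod_pN_p$.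

The image of $\pi$ lies in $N=\bigoplus_pN_p$. Indeed, let $g\in G$ and choose $m\ge1$ with $mg\in L$. If $L\subseteq H_p$, then $m\pi_p(g)=\pi_p(mg)=0$; if also $p\nmid m$, then $\pi_p(g)=0$. These two conditions hold for almost all $p$. Moreover $\pi|_N=\mathrm{id}$: for $q\ne p$ the group $\pi_p(N_q)$ is killed by both $p$ and $q$, hence is $0$, and $\pi_p$ is the identity on $N_p$. So $\pi$ is a retraction onto $N$.

Conversely, let $\pi\colon G\to N$ be a retraction with components $\pi_p\colon G\to N_p$. Then $\pi_p$ is the identity on $N_p$, and $\pi_p(pG)\subseteq pN_p=0$. An element of $N_p\cap pT_p$ is both fixed and killed by $\pi_p$, which gives (a). Since $L$ is finitely generated, $\pi(L)$ lies in the sum of finitely many $N_q$. For every other prime $p$ the map $\pi_p$ kills $L+pG$ and fixes $N_p$, which gives (b).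
\end{proof}

\begin{remark}\label{rem:split}
The hypothesis $pN_p=0$ matters only for necessity: it follows from (a), since $pN_p\subseteq N_p\cap pT_p$, while $N=G=\mathbb{Z}/p^2$ is a summand that violates (a). If $G$ is torsion, then $L=0$ and (b) follows from (a) by Lemma~\ref{lem:pure}. If $N_p=0$ for almost all $p$, then (b) is automatic. So (b) has content only for positive rank and infinitely many primes, as in Section~\ref{sec:example}.
\end{remark}

\section{Torsion glued to a lattice}\label{sec:W}

In Section~\ref{sec:example} the quotient $G/N\cong A/N\oplus E$ had no room for relations like \eqref{eq:glue}. In general the quotient retains some of them: for $G=A\oplus A\oplus E$ and $N=T(A)\oplus0\oplus0$, the second copy of $A$ survives in $G/N$. We must therefore count the relations. The groups $T_p$ and $T_p/pT_p$ may be infinite and unchanged by passing to $G/N$, so we single out the part of $T_p/pT_p$ that the lattice can see.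

\begin{definition}\label{def:W}
For a group $G$ of finite rank, a lattice $L$ in $G$ and a prime $p$, let
\[
W_p(G,L)=\frac{T_p\cap(L+pG)}{pT_p}.
\]
This is a subspace of the $\mathbb{F}_p$-space $T_p/pT_p$.
\end{definition}

For the group $A$ of Section~\ref{sec:example}, $W_p(A,\langle a\rangle)=\langle e_p\rangle$ has dimension $1$ by \eqref{eq:glue}. The space is $0$ for a torsion-free group, and for a torsion group by Lemma~\ref{lem:pure}, and $W_p(G_1\oplus G_2,L_1\oplus L_2)\cong W_p(G_1,L_1)\oplus W_p(G_2,L_2)$. So with the evident lattices the dimension is $2$ for $A\oplus A\oplus E$ and $1$ for its quotient $A/T(A)\oplus A\oplus E$. We need three properties: finiteness, behavior under embeddings, and behavior under quotients.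

\begin{lemma}\label{lem:Wfinite}
$\dim_{\mathbb{F}_p}W_p(G,L)\le r(G)<\infty$.
\end{lemma}

\begin{proof}
The natural map $T_p\cap(L+pG)\to(L+pG)/pG$ has kernel $T_p\cap pG=pT_p$ by Lemma~\ref{lem:pure}. So $W_p(G,L)$ embeds in $(L+pG)/pG$, which is an image of $L/pL\cong\mathbb{F}_p^{\,r(G)}$.
\end{proof}

\begin{lemma}\label{lem:Wembed}
Let $f\colon G\to H$ be injective with $r(G)=r(H)<\infty$, and let $L$ and $K$ be lattices in $G$ and $H$. Suppose that $f(pT_p(G))=pT_p(H)$ for every $p$. Then $\dim W_p(G,L)\le\dim W_p(H,K)$ for almost all $p$.
\end{lemma}

\begin{proof}
The subgroup $f(L)$ is free of rank $r(G)=r(H)$, so it is a lattice in $H$. By Lemma~\ref{lem:lattices}, $f(L)+pH=K+pH$ for almost all $p$. Fix such a $p$. Then $f(L+pG)\subseteq f(L)+pH=K+pH$, so $f$ maps $T_p(G)\cap(L+pG)$ into $T_p(H)\cap(K+pH)$. It also maps $pT_p(G)$ into $pT_p(H)$, and hence induces a linear map $W_p(G,L)\to W_p(H,K)$. If $t$ represents an element of its kernel, then $f(t)\in pT_p(H)=f(pT_p(G))$, and $t\in pT_p(G)$ because $f$ is injective. So the induced map is injective.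
\end{proof}

\begin{remark}\label{rem:divisible}
The hypothesis on $pT_p$ cannot be omitted, because glued torsion may become divisible by $p$ in $H$. Let $D$ be a divisible hull of the group $A$ above: a divisible group containing $A$ in which every nonzero element has a nonzero multiple in $A$. Then $D/A$ is torsion, so $r(D)=1$. But $T_p(D)=T_p(D)\cap pD=pT_p(D)$, so $W_p(D,K)=0$ for every $p$ and every lattice $K$, while $\dim W_p(A,\langle a\rangle)=1$.
\end{remark}

\begin{lemma}\label{lem:Wquot}
Let $r(G)<\infty$, let $L$ be a lattice in $G$, let $N\le T$, and let $\bar G$, $\bar L$ be as in Lemma~\ref{lem:quot}. If $p$ is a prime with $N_p\cap pT_p=0$, then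
\[
\dim W_p(\bar G,\bar L)=\dim W_p(G,L)-\dim\bigl(N_p\cap(L+pG)\bigr).
\]
\end{lemma}

\begin{proof}
The quotient map $G\to\bar G$ sends $T_p$ onto $\bar T_p$, $pT_p$ onto $p\bar T_p$, and $L+pG$ onto $\bar L+p\bar G$. So it induces a linear map $\kappa\colon W_p(G,L)\to W_p(\bar G,\bar L)$. We show that $\kappa$ is onto and that $\ker\kappa\cong N_p\cap(L+pG)$.

Let $\bar t\in\bar T_p\cap(\bar L+p\bar G)$, and lift $\bar t$ to $t\in T_p$. The lift need not lie in $L+pG$; we only know that $t=\ell+pg+n$ with $\ell\in L$, $g\in G$, $n\in N$. Write $n=n_p+n'$ with $n_p\in N_p$ and $n'\in\bigoplus_{q\ne p}N_q$. Multiplication by $p$ is an automorphism of the latter group, so $n'\in pG$. Hence $t-n_p=\ell+pg+n'$ lies in $T_p\cap(L+pG)$, and it also maps to $\bar t$. Thus $\kappa$ is onto.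

Let $t\in T_p\cap(L+pG)$ represent an element of $\ker\kappa$. Its image lies in $p\bar T_p=(pT_p+N)/N$, so $t=ps+n$ with $s\in T_p$ and $n\in N$. Then $n=t-ps$ lies in $N\cap T_p=N_p$ and in $L+pG$, and $n$ represents the same class as $t$. Conversely, every element of $N_p\cap(L+pG)$ maps to $0$ in $\bar G$. So $\ker\kappa$ is the image of $N_p\cap(L+pG)$ in $W_p(G,L)$. The map onto this image has kernel contained in $N_p\cap pT_p=0$, so it is an isomorphism. The formula follows, since $W_p(G,L)$ is finite-dimensional.
\end{proof}

\section{Three counts and the proof of Theorem~\ref{thm:main}}\label{sec:proof}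

\begin{proposition}\label{prop:counts}
Let $r(G)<\infty$, let $pT_p$ be finite for every $p$, and let $L$ be a lattice in $G$. If there is an injective homomorphism $f\colon G\to\bar G=G/N$, then $N$ is torsion and satisfies conditions \textup{(a)} and \textup{(b)} of Proposition~\ref{prop:split}.
\end{proposition}

\begin{proof}
\emph{First count: the rank.} We have $r(G)\le r(\bar G)=r(G)-r(N)$, and $r(G)$ is finite. So $r(N)=0$ and $r(\bar G)=r(G)$. Thus $N\le T$, and Lemma~\ref{lem:quot} applies.

\emph{Second count: the order of $pT_p$.} Fix $p$. The quotient map restricts to a surjection $pT_p\to p\bar T_p$ with kernel $N_p\cap pT_p$. The injection $f$ maps $T_p$ into $\bar T_p$, hence $pT_p$ into $p\bar T_p$. Therefore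
\[
|pT_p|\le|p\bar T_p|=|pT_p|\,/\,|N_p\cap pT_p| .
\]
Since $pT_p$ is finite, $N_p\cap pT_p=0$, which is (a). The count gives more: $|p\bar T_p|=|pT_p|$, so the injection $pT_p\to p\bar T_p$ induced by $f$ is onto, that is, $f(pT_p)=p\bar T_p$.

\emph{Third count: the dimension of $W_p$.} The first two counts supply exactly the hypotheses of Lemma~\ref{lem:Wembed}, with $H=\bar G$ and $K=\bar L$, and of Lemma~\ref{lem:Wquot}. For almost all $p$ we obtain
\[
\dim W_p(G,L)\le\dim W_p(\bar G,\bar L)=\dim W_p(G,L)-\dim\bigl(N_p\cap(L+pG)\bigr).
\]
Since $\dim W_p(G,L)$ is finite by Lemma~\ref{lem:Wfinite}, $N_p\cap(L+pG)=0$ for almost all $p$, which is (b).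
\end{proof}

Finite rank is used in the first count and again in the third, where it makes lattices finitely generated and $W_p$ finite-dimensional. Finiteness of $pT_p$ is used only in the second count. In the first group of Example~\ref{ex:shift} the subgroup $N$ is not torsion, and in the second (a) fails.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G$ be a B+E-group that embeds in $G/N$. By (K2), $r(G)<\infty$ and every $pT_p$ is finite. Choose a lattice $L$ in $G$. By Proposition~\ref{prop:counts}, $N$ is torsion and satisfies (a) and (b), and (a) gives $pN_p\subseteq N_p\cap pT_p=0$. By Proposition~\ref{prop:split}, $N$ is a direct summand of $G$. So $G$ is generalized Bassian. The converse is (K3).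
\end{proof}

\section{The subgroups $N$ for which $G$ embeds in $G/N$}\label{sec:which}

Conditions (a) and (b) make $N$ a summand, say $G=N\oplus M$. For $G$ to embed in $M$, the complement must still contain enough torsion to replace $N$, and this is what (c) expresses. To conclude that $G\cong M$ we need a summand of $M$ that absorbs $N$; the decomposition of $M$ as a B+E-group provides one.

\begin{proof}[Proof of Theorem~\ref{thm:which}]
By (K2), $r(G)<\infty$ and every $pT_p$ is finite. The implication (2)$\Rightarrow$(1) is immediate.

(1)$\Rightarrow$(3). Let $f\colon G\to G/N$ be injective. Proposition~\ref{prop:counts} shows that $N$ is torsion and gives (a) and (b). The map $f$ embeds $T_p$ in $T_p(G/N)\cong T_p/N_p$, so $|T_p|\le|T_p/N_p|\le|T_p|$. If $T_p$ is finite, this equality forces $N_p=0$. This is (c).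

(3)$\Rightarrow$(2). By (a), $pN_p=0$ for all $p$, so Proposition~\ref{prop:split} gives $G=N\oplus M$ with $M\cong G/N$. As a subgroup of $G$, the group $M$ has finite rank, and $pT_p(M)\subseteq pT_p$ is finite. By (K2), $M=A'\oplus E'$ with $A'$ Bassian and $E'$ elementary. We claim that $N_p\oplus E'_p\cong E'_p$ for every $p$. This is trivial if $N_p=0$, so let $N_p\ne0$. From $T_p=N_p\oplus T_p(M)$ we get $T_p(A')\oplus E'_p=T_p(M)\cong T_p/N_p$, and by (c) this group is infinite of cardinality $|T_p|$. Since $T_p(A')$ is finite by (K1), $E'_p$ is infinite and $|E'_p|=|T_p|$. Hence $\dim E'_p=|T_p|$ is an infinite cardinal with $\dim N_p\le|N_p|\le\dim E'_p$. It follows that $\dim(N_p\oplus E'_p)=\dim E'_p$, which proves the claim. Summing over $p$ gives $N\oplus E'\cong E'$, and so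
\[
G=N\oplus A'\oplus E'\cong A'\oplus E'=M\cong G/N.\qedhere
\]
\end{proof}

\begin{remark}\label{rem:indep}
None of (a), (b), (c) follows from the other two. For the pair $G,N$ of Section~\ref{sec:example}, (a) holds because $pT_p=0$, and (c) holds because $T_p$ and $T_p/N_p$ are both countably infinite; but \eqref{eq:glue} shows that (b) fails at every prime, and we saw that (1) and (2) fail. For $G=\mathbb{Z}/p^2\oplus(\mathbb{Z}/p)^{(\omega)}$ and $N=pG$, only (a) fails. For $G=N=\mathbb{Z}/p$, only (c) fails.
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:equiv}]
The equivalence (i)$\Leftrightarrow$(iii) is (K2), and (ii)$\Rightarrow$(i) is (K3). For (i)$\Rightarrow$(iv), choose a lattice $L$ and apply Theorem~\ref{thm:which}: if $G$ embeds in $G/N$, then $N$ is a torsion summand with $G/N\cong G$, and $N$ is elementary because (a) gives $pN_p=0$. The implication (iv)$\Rightarrow$(ii) holds by definition. For the last assertion we use (iii). If $H\le G$, then $r(H)\le r(G)$ and $pT_p(H)\subseteq pT_p(G)$. If $G=G_1\oplus G_2$, then $r(G)=r(G_1)+r(G_2)$ and $pT_p(G)=pT_p(G_1)\oplus pT_p(G_2)$. So (iii) passes to subgroups and to finite direct sums.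
\end{proof}

\begin{thebibliography}{9}

\bibitem{DK}
Peter V. Danchev and Patrick W. Keef,
\emph{Generalized Bassian and other Mixed Abelian Groups with Bounded $p$-Torsion},
arXiv:2308.00641 (2023).

\end{thebibliography}
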